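\title{Compact elements of the Cuntz semigroup that are not classes of projections}

\begin{abstract}
We show that a compact element of the Cuntz semigroup of a separable C$^*$-algebra $A$ need not be the class of a projection in $A\otimes\mathcal K$; the example is an explicit algebra of paths in $\mathcal O_\infty$. For arbitrary separable $A$ we determine which compact elements are classes of projections. A compact element $x$ absorbs a largest ideal $I_x$, its image modulo $I_x$ is the class of a finite projection $q$, unique up to equivalence, and $x$ is the class of a projection exactly when the exponential map sends $[q]$ to zero in $K_1(I_x)$.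
\end{abstract}

\section{Introduction}

Throughout, $A$ is a separable C$^*$-algebra, ideals are closed and two-sided, and Hilbert modules are right, countably generated Hilbert $A$-modules. We write $\mathcal K$ for the compact operators on $\ell^2(\mathbb N)$, $\mathcal K(E)$ for the compact operators on a Hilbert module $E$, and $B_s=B\otimes\mathcal K$ for the stabilization of a C$^*$-algebra $B$.

For Hilbert modules $E\subset F$, one says that $E$ is \emph{compactly contained} in $F$, written $E\subset\subset F$, if there is a self-adjoint $T\in\mathcal K(F)$ with $T|_E=\mathrm{id}_E$. A module $E$ is \emph{subequivalent} to a module $F$ if every compactly contained submodule of $E$ is isomorphic to a compactly contained submodule of $F$, and $E$ and $F$ are \emph{equivalent} if each is subequivalent to the other. The Cuntz semigroup $Cu(A)$ of Coward, Elliott and Ivanescu \cite{CEI} is the set of equivalence classes $[E]$, with addition $[E]+[F]=[E\oplus F]$ and with $[E]\le[F]$ if $E$ is subequivalent to $F$. Every increasing sequence in $Cu(A)$ has a supremum. One writes $x\ll y$ if, whenever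 $y\le\sup_n y_n$ for an increasing sequence $(y_n)$, one has $x\le y_n$ for some $n$. An element $x$ is \emph{compact} if $x\ll x$.

There is a second description by positive elements. For positive matrices $b,c$ over $A_s$, write $b\precsim c$ if $r_ncr_n^*\to b$ for some sequence of matrices $r_n$ over $A_s$. The classical Cuntz semigroup $W(A_s)$ consists of the classes $\langle b\rangle$ for the relation ``$b\precsim c$ and $c\precsim b$'', with $\langle b\rangle\le\langle c\rangle$ if $b\precsim c$ and $\langle b\rangle+\langle c\rangle=\langle b\oplus c\rangle$. Identify $A_s$ with $\mathcal K(\ell^2(A))$, where $\ell^2(A)$ is the standard Hilbert module. It is known that $Cu(A)\cong W(A_s)$, the class $\langle a\rangle$ of $a\in(A_s)_+$ corresponding to $[\,\overline{a\,\ell^2(A)}\,]$; for a projection $p\in A_s$, the class $\langle p\rangle$ is $[p\,\ell^2(A)]$. We work in $W(A_s)$ from now on.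

In these terms, $\langle a\rangle$ is compact if and only if $a\precsim(a-\varepsilon)_+$ for some $\varepsilon>0$ (Lemma~\ref{lem:crit}): cutting off the bottom of the spectrum of $a$ loses nothing, up to Cuntz equivalence. This holds if the spectrum of $a$ misses an interval $(0,\varepsilon)$, and then $a$ has the same class as its support projection, which is a continuous function of $a$. So classes of projections are compact, and one may ask whether a gap ``up to equivalence'' always comes from a true gap. The simplest cases say yes. If $A=\mathbb C$, then $(a-\varepsilon)_+$ has finite rank $m$; the condition ``rank at most $m$'' passes from $c$ to $rcr^*$ and to norm limits, so $a$ has finite rank and a spectral gap. If $A=C_0(X)$ and $a\in C_0(X)_+$, evaluation at points shows that $a(t)>0$ forces $a(t)>\varepsilon$, which is again a gap. It is known that the answer is yes whenever $A$ is stably finite. The general question is posed in \cite{BC}.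

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be a separable C$^*$-algebra and let $x\in Cu(A)$ be compact. Is there a projection $p\in A\otimes\mathcal K$ with $x=\langle p\rangle$?}
\medskip

At the opposite extreme, for purely infinite algebras, the answer is also yes (Corollary~\ref{cor:positive}), so one would guess that it is always yes. It is not, and the failure comes from gluing a finite quotient to an infinite ideal. Recall that the Cuntz algebra $\mathcal O_\infty$ is the universal unital C$^*$-algebra generated by isometries $s_1,s_2,s_3,\dots$ with mutually orthogonal ranges, that is, $s_i^*s_j=\delta_{ij}1$.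

\begin{theorem}\label{thm:example}
Let $D=\mathcal O_\infty$, put $e=s_2s_2^*$, and let
\[
A=\{f\in C([0,1],D):\ f(1)=s_1f(0)s_1^*+\lambda e\ \text{ for some }\lambda\in\mathbb C\}.
\]
Then $A$ is a separable C$^*$-algebra, and there is a compact $x\in Cu(A)$ with $x\ne\langle p\rangle$ for every projection $p\in A\otimes\mathcal K$.
\end{theorem}

The second theorem shows that the phenomenon behind this example is the only obstruction. For an ideal $J$ of $A$, let $k_J$ be a strictly positive contraction in $J_s$ and put $\infty_J=\langle k_J\rangle\in Cu(A)$; this is the largest class of a positive element of $J_s$ (Lemma~\ref{lem:infty}). A projection $q$ is \emph{finite} if it is not Murray--von Neumann equivalent to a proper subprojection of itself.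

\begin{theorem}\label{thm:main}
Let $A$ be a separable C$^*$-algebra and let $x\in Cu(A)$ be compact.
\begin{enumerate}
\item[(1)] There is a largest ideal $I_x$ of $A$ with $x+\infty_{I_x}=x$. There are projections $p_n\in(I_x)_s$ with $x+\langle p_n\rangle=x$, generating an increasing sequence of ideals whose union is dense in $(I_x)_s$, such that $n\langle p_n\rangle$ is increasing and $\infty_{I_x}=\sup_n n\langle p_n\rangle$.
\item[(2)] The image $\bar x$ of $x$ in $Cu(A/I_x)$ is $\langle q\rangle$ for a finite projection $q\in(A/I_x)_s$, unique up to Murray--von Neumann equivalence.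
\item[(3)] Let $\delta\colon K_0(A/I_x)\to K_1(I_x)$ be the exponential map of the extension $0\to I_x\to A\to A/I_x\to0$. Then $x=\langle p\rangle$ for some projection $p\in A\otimes\mathcal K$ if and only if $\delta([q])=0$.
\end{enumerate}
\end{theorem}

Thus $x$ splits into an infinite part $I_x$, which always has many projections, and a finite part $q$, which is always a projection; the only question is whether $q$ lifts. Theorem~\ref{thm:example} is proved in Section~\ref{sec:example} and Theorem~\ref{thm:main} in Sections~\ref{sec:infty}--\ref{sec:lift}. Section~\ref{sec:cons} collects cases in which the obstruction vanishes and shows that it can take arbitrary values.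

\section{Cuntz comparison and $K$-theory}\label{sec:prelim}

\subsection*{Matrices and ideals}
Choose isometries $t_1,\dots,t_n$ on $\ell^2(\mathbb N)$ with $\sum_it_it_i^*=1$, and let $T$ be the row $(1\otimes t_1,\dots,1\otimes t_n)$ of multipliers of $A_s$. Then $\varphi(b)=TbT^*$ is an isomorphism of $M_n(A_s)$ onto $A_s$ that carries $M_n(J_s)$ onto $J_s$ for every ideal $J$ of $A$. For $b\ge0$ the row $y=Tb^{1/2}$ has entries in $A_s$, with $y^*y=b$ and $yy^*=\varphi(b)$, so $\langle\varphi(b)\rangle=\langle b\rangle$ by (E1) below. Hence every element of $Cu(A)$ is $\langle a\rangle$ with $a\in(A_s)_+$, and a projection in $M_n(J_s)$ may be replaced by a projection in $J_s$ with the same class.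

The map $J\mapsto M_n(J_s)$ is a bijection from the ideals of $A$ onto the ideals of $M_n(A_s)$, and $M_n(A_s)/M_n(J_s)=M_n((A/J)_s)$. For $c\in M_n(A_s)_+$ let $\operatorname{Id}(c)$ be the smallest ideal $J$ of $A$ with $c\in M_n(J_s)$. Then $M_n(\operatorname{Id}(c)_s)$ is the ideal generated by $c$, $\operatorname{Id}(\varphi(c))=\operatorname{Id}(c)$, and $\operatorname{Id}(c\oplus c')=\operatorname{Id}(c)+\operatorname{Id}(c')$.

For $c\in M_n(A_s)_+$ let $\operatorname{Her}(c)=\overline{cM_n(A_s)c}$. This is the smallest hereditary C$^*$-subalgebra containing $c$, and $\operatorname{Her}(c^\alpha)=\operatorname{Her}(c)$ for $\alpha>0$. An element $k\in(J_s)_+$ is \emph{strictly positive} in $J_s$ if $\operatorname{Her}(k)=J_s$; such elements exist because $J_s$ is separable. For projections, $p\sim q$ means Murray--von Neumann equivalence: $p=w^*w$ and $q=ww^*$ for some (rectangular) matrix $w$.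

\subsection*{Comparison of positive elements}
We use the following elementary facts, for positive $b,c$ and arbitrary $y$.
\begin{enumerate}
\item[(E1)] $\langle y^*y\rangle=\langle yy^*\rangle$.
\item[(E2)] If $b\le c$, or more generally if $b\in\operatorname{Her}(c)$, then $b\precsim c$.
\item[(E3)] $\langle b+c\rangle\le\langle b\rangle+\langle c\rangle$, with equality if $bc=0$.
\item[(E4)] Homomorphisms preserve $\precsim$. In particular, an ideal $J$ gives an additive, order preserving map $Cu(A)\to Cu(A/J)$.
\end{enumerate}
The order is compatible with addition, and $x\le x+y$ for all $x,y$; so to prove $x+y=x$ it suffices to prove $x+y\le x$. Two deeper facts are quoted from the literature.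
\begin{enumerate}
\item[(F1)] (\cite{CEI}.) If $E'\subset\subset E$ then $[E']\ll[E]$; in particular $\langle(b-\varepsilon)_+\rangle\ll\langle b\rangle$ for $\varepsilon>0$. Moreover $\langle b\rangle=\sup_n\langle(b-\frac1n)_+\rangle$, increasing sequences have suprema, and addition is compatible with suprema of increasing sequences.
\item[(F2)] (\cite[Prop.~2.4]{Ror92}, \cite[Lemma~2.2]{KR02}.) If $b\precsim c$ and $\varepsilon>0$, there is $r$ with $(b-\varepsilon)_+=r^*cr$. If $\|b-c\|<\varepsilon$, then $(b-\varepsilon)_+\precsim c$.
\end{enumerate}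
For projections, $p\precsim q$ holds if and only if $p$ is equivalent to a subprojection of $q$. Indeed, if $p\precsim q$, then (F2) gives $\frac12p=(p-\frac12)_+=r^*qr$, and $w=\sqrt2\,qr$ satisfies $w^*w=p$ and $ww^*\le q$; the converse follows from (E1) and (E2).

\begin{lemma}\label{lem:crit}
The class $\langle b\rangle$ is compact if and only if $b\precsim(b-\varepsilon)_+$ for some $\varepsilon>0$.
\end{lemma}

\begin{proof}
If $\langle b\rangle$ is compact, apply the definition to $\langle b\rangle=\sup_n\langle(b-\frac1n)_+\rangle$. Conversely, if $b\precsim(b-\varepsilon)_+$, then $\langle b\rangle\le\langle(b-\varepsilon)_+\rangle\ll\langle b\rangle$ by (F1), and $x\le x'\ll y$ implies $x\ll y$ by the definition of $\ll$.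
\end{proof}

\subsection*{The exponential map}
Let $\widetilde B=B\oplus\mathbb C1$ be $B$ with a new unit adjoined, and let $\sigma\colon\widetilde B\to\mathbb C$ be the scalar map, applied entrywise to matrices. For a unital algebra $C$, the group $K_0(C)$ is generated by the classes $[E]$ of projections in matrix algebras over $C$; equivalent projections and homotopic projections have the same class, $[E+F]=[E]+[F]$ if $EF=0$, and $[E]=[F]$ if and only if $E\oplus1_l\sim F\oplus1_l$ for some $l$. In general $K_0(B)$ is the kernel of $\sigma_*$ in $K_0(\widetilde B)$, and each of its elements has the form $[E]-[1_d]$ with $E$ a projection in some $M_n(\widetilde B)$. We identify $K_*(B)$ with $K_*(B_s)$, so that a projection in $B_s$ has a class in $K_0(B)$.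

Let $I$ be an ideal of $B$ with quotient map $\pi$. If $E\in M_n((B/I)^\sim)$ is a projection and $a\in M_n(\widetilde B)$ is a self-adjoint lift, then $\exp(2\pi ia)$ is a unitary in $1_n+M_n(I)$. The \emph{exponential map} $\delta\colon K_0(B/I)\to K_1(I)$ sends $[E]-[1_d]$ to the class of this unitary, up to a sign convention that plays no role here. It is natural for morphisms of extensions, it is compatible with stabilization, and the sequence
\begin{equation}\label{eq:exact}
K_0(B)\xrightarrow{\ \pi_*\ }K_0(B/I)\xrightarrow{\ \delta\ }K_1(I)\longrightarrow K_1(B)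
\end{equation}
is exact.

\section{The counterexample}\label{sec:example}

\subsection*{The cone}
The smallest case in which the obstruction is visible is the cone $C_0((0,1])$ with the element $\iota(t)=t$. Evaluation at $1$ has kernel $C_0((0,1))$ and sends $\iota$ to the projection $1\in\mathbb C$. This projection does not lift, even stably: for a projection $p$ in $C_0((0,1])\otimes\mathcal K=C_0((0,1],\mathcal K)$, the function $t\mapsto\|p(t)\|$ is continuous, takes values in $\{0,1\}$ and tends to $0$ at $0$, so $p=0$. In $K$-theory, $\delta([1])$ is the class of the loop $t\mapsto e^{2\pi it}$, of winding number one.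

The class $\langle\iota\rangle$ is not compact: $\iota\precsim(\iota-\varepsilon)_+$ fails at any point $t\le\varepsilon$. But the failure lies inside the ideal. Fix $0<\varepsilon<1$ and put $C=\frac2{1-\varepsilon}$ and $g(t)=Ct(1-t)$. Then
\begin{equation}\label{eq:scalar}
t\le C(t-\varepsilon)_++g(t)\qquad(0\le t\le1),
\end{equation}
because $C(1-t)\ge1$ for $t\le\frac{1+\varepsilon}2$, while $C(t-\varepsilon)\ge1\ge t$ for $t\ge\frac{1+\varepsilon}2$. So $\langle\iota\rangle\le\langle(\iota-\varepsilon)_+\rangle+\langle g\rangle$ with $g\in C_0((0,1))$. If the ideal contained a projection $P$ with $\langle g\rangle\le\langle P\rangle$ and $2\langle P\rangle\le\langle P\rangle$, the error term $\langle g\rangle$ would disappear in the sum $\langle\iota\rangle+\langle P\rangle$, and this sum would be compact.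

To make room for $P$ we replace the fiber $\mathbb C$ by $D=\mathcal O_\infty$ and $\iota$ by $h(t)=te$. A projection that dominates $ge$ is nonzero on $(0,1)$, hence of norm one at $t=0$, so functions can no longer vanish at $0$. If $f(0)$ were left free, with only the condition $f(1)\in s_1Ds_1^*+\mathbb Ce$, the constant function $e$ would be a lift of $1\in\mathbb C$ and the obstruction would be lost. The condition $f(1)=s_1f(0)s_1^*+\lambda e$ prevents this: conjugation by $s_1$ does not change $K_0$-classes, so a path of projections has to return to its own class plus a multiple of $[e]$.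

\begin{proof}[Proof of Theorem~\ref{thm:example}]
\emph{The algebra.} Since $s_1^*e=0$, we have
\[
(s_1as_1^*+\lambda e)(s_1a's_1^*+\mu e)=s_1aa's_1^*+\lambda\mu e\qquad(a,a'\in D,\ \lambda,\mu\in\mathbb C).
\]
For $f\in A$ the scalar $\lambda=\chi(f)$ is determined by $\chi(f)1=s_2^*f(1)s_2$ and depends continuously on $f$. So $A$ is a closed $*$-subalgebra of the separable algebra $C([0,1],D)$, and $\chi\colon A\to\mathbb C$ is a $*$-homomorphism. Every $f\in C([0,1],D)$ with $f(0)=f(1)=0$ lies in $A$. We also write $\chi$ and $\mathrm{ev}_t$ for $\chi\otimes\mathrm{id}_{\mathcal K}$ and $\mathrm{ev}_t\otimes\mathrm{id}_{\mathcal K}$.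

\emph{The projection $P$.} Let $z_t=\cos(\frac{\pi t}2)s_3+\sin(\frac{\pi t}2)s_1s_3$. The isometries $s_3$ and $s_1s_3$ have orthogonal ranges because $s_3^*s_1=0$, so $z_t^*z_t=1$. Also $z_1=s_1z_0$. Hence for every $a\in D$ the function $t\mapsto z_taz_t^*$ lies in $A$ and in the kernel of $\chi$. Let $P(t)=z_tz_t^*$ and $T_i(t)=z_ts_iz_t^*$ for $i=1,2$. Then $P$ is a projection, $T_i\in PAP$ and $T_i^*T_j=\delta_{ij}P$. Therefore $P\oplus P\sim T_1T_1^*+T_2T_2^*\le P$, and $2\langle P\rangle\le\langle P\rangle$.

\emph{The element $x$ is compact.} The function $h(t)=te$ lies in $A_+$ and $\chi(h)=1$. Put $b=h\oplus P\in M_2(A)\subset A\otimes\mathcal K$ and $x=\langle b\rangle$. With $\varepsilon$, $C$, $g$ as in \eqref{eq:scalar}, we have $(h-\varepsilon)_+(t)=(t-\varepsilon)_+e$, so $h\le C(h-\varepsilon)_++ge$. The functions $ge$ and $r(t)=g(t)^{1/2}s_2z_t^*$ vanish at $0$ and $1$, so they lie in $A$. Since $z_t^*P(t)z_t=1$, we get $rPr^*=g\,s_2s_2^*=ge$, and $\langle ge\rangle\le\langle P\rangle$. By (E2) and (E3),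
\[
x=\langle h\rangle+\langle P\rangle\le\langle(h-\varepsilon)_+\rangle+2\langle P\rangle\le\langle(h-\varepsilon)_+\rangle+\langle P\rangle=\langle(b-\varepsilon)_+\rangle,
\]
where the last step uses $(P-\varepsilon)_+=(1-\varepsilon)P$. So $x$ is compact by Lemma~\ref{lem:crit}.

\emph{Every projection $p\in A\otimes\mathcal K$ satisfies $\chi(p)=0$.} Let $S=s_1\otimes1$, an isometry in the multiplier algebra of $D\otimes\mathcal K$. For $y\in A\otimes\mathcal K$, the path $t\mapsto\mathrm{ev}_t(y)$ is norm continuous and
\[
\mathrm{ev}_1(y)=S\,\mathrm{ev}_0(y)S^*+e\otimes\chi(y);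
\]
both statements hold for finite sums of elementary tensors and pass to norm limits, all maps involved being contractive. Let $p_t=\mathrm{ev}_t(p)$, and let $m$ be the rank of the projection $\chi(p)\in\mathcal K$, which is finite. The two summands of $p_1=Sp_0S^*+e\otimes\chi(p)$ are orthogonal projections, since $s_1^*e=0$. The first is equivalent to $p_0$ through $Sp_0$, and the second has class $m[e]=m[1]$, since $e=s_2s_2^*\sim1$. As $p_0$ and $p_1$ are homotopic, $[p_0]=[p_1]=[p_0]+m[1]$ in $K_0(D)$. But $K_0(\mathcal O_\infty)\cong\mathbb Z$ is generated by $[1]$ \cite{Cu81}, so $m=0$.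

\emph{Conclusion.} If $x=\langle p\rangle$ with $p$ a projection, then $b\precsim p$, and (E4) gives $1\oplus0=\chi(b)\precsim\chi(p)=0$, which is false.
\end{proof}

The proof used two properties of the separable unital algebra $D$: three isometries with orthogonal ranges, which make $x$ compact, and the infinite order of $[1]$ in $K_0(D)$, which excludes projections.

\section{The largest class supported on an ideal}\label{sec:infty}

In the example, $\langle P\rangle$ absorbed an error term coming from the kernel of $\chi$. In general the same role is played by $\infty_J$. By (E2), any two strictly positive elements of $J_s$ have the same class, so $\infty_J$ does not depend on the choice of $k_J$. Part (e) below is the tool that moves inequalities from a quotient back to $A$; it is due to Ciuperca, Robert and Santiago, and we include a proof.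

\begin{lemma}\label{lem:infty}
Let $J,J',J_n$ be ideals of $A$.
\begin{enumerate}
\item[(a)] $\langle j\rangle\le\infty_J$ for every positive matrix $j$ over $J_s$, and $2\infty_J=\infty_J$.
\item[(b)] If $J=\operatorname{Id}(c)$, then $\infty_J=\sup_nn\langle c\rangle$.
\item[(c)] If $(J_n)$ is increasing and $J=\overline{\bigcup_nJ_n}$, then $\infty_J=\sup_n\infty_{J_n}$.
\item[(d)] $\infty_{J+J'}=\infty_J+\infty_{J'}$.
\item[(e)] If $x,y\in Cu(A)$ have images $\bar x\le\bar y$ in $Cu(A/J)$, then $x\le y+\infty_J$.
\item[(f)] If $J\subset J'$, the image of $\infty_{J'}$ in $Cu(A/J)$ is $\infty_{J'/J}$.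
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Applying $\varphi$, we may assume $j\in J_s=\operatorname{Her}(k_J)$, and (E2) applies. The case $j=k_J\oplus k_J$ gives $2\infty_J\le\infty_J$.

(b) We may assume $c\in A_s$. The inequality ``$\ge$'' follows from (a). Let $\varepsilon>0$. Since $k_J^{1/2}$ lies in the ideal generated by $c$, there is $z=\sum_{i=1}^nu_icy_i$ with $u_i,y_i\in A_s$ and $\|k_J-z^*z\|<\varepsilon$. The inequality $(\sum_ia_i)^*(\sum_ia_i)\le n\sum_ia_i^*a_i$ gives
\[
z^*z\le n\sum_{i=1}^ny_i^*c\,u_i^*u_i\,cy_i\le n\sum_{i=1}^n\|u_i\|^2\,y_i^*c^2y_i ,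
\]
and each term is $\precsim c^2\precsim c$. By (F2), (E2) and (E3), $\langle(k_J-\varepsilon)_+\rangle\le\langle z^*z\rangle\le n\langle c\rangle$. Now take the supremum over $\varepsilon=\frac1m$, using (F1).

(c) By (a) the sequence $\infty_{J_n}$ is increasing and bounded by $\infty_J$. Given $\varepsilon>0$, approximate $k_J^{1/2}$ by some $z\in(J_n)_s$ so that $\|k_J-z^*z\|<\varepsilon$. Then $\langle(k_J-\varepsilon)_+\rangle\le\langle z^*z\rangle\le\infty_{J_n}$ by (F2) and (a).

(d) The hereditary subalgebra $\operatorname{Her}(k_J+k_{J'})$ of $(J+J')_s=J_s+J'_s$ contains $k_J$ and $k_{J'}$, hence $J_s$ and $J'_s$. So $k_J+k_{J'}$ is strictly positive in $(J+J')_s$, and (E3) and (a) give $\infty_{J+J'}\le\infty_J+\infty_{J'}\le2\infty_{J+J'}=\infty_{J+J'}$.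

(e) Let $x=\langle b\rangle$ and $y=\langle c\rangle$ with $b,c\in(A_s)_+$, and let $\varepsilon>0$. Lifting from $A_s/J_s$, we find $r\in A_s$ and $j\in J_s$ with $\|b-rcr^*-j\|<\varepsilon$, and we may replace $j$ by its self-adjoint part. In the unitization, $b-\varepsilon\le rcr^*+j\le u$, where $u=rcr^*+j_+$. Put $d=(b-\varepsilon)_+$. Then $d^3=d(b-\varepsilon)d\le dud\precsim u$, and $\langle d\rangle=\langle d^3\rangle$ by (E2). So $\langle(b-\varepsilon)_+\rangle\le\langle u\rangle\le\langle c\rangle+\langle j_+\rangle\le y+\infty_J$. Take the supremum over $\varepsilon=\frac1m$.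

(f) The image of $\operatorname{Her}(k_{J'})=J'_s$ is $(J'/J)_s$, so the image of $k_{J'}$ is strictly positive in $(J'/J)_s$.
\end{proof}

We say that $x$ \emph{absorbs} the ideal $J$ if $x+\infty_J=x$.

\section{An isometry from a compact element}\label{sec:key}

Nothing so far produces a projection. The model for the construction is an infinite projection: if $s^*s=h$ is a projection and $ss^*\le h$, then $v=s+(1-h)$ is an isometry, and $1-vv^*=h-ss^*$. For a compact element, the relation $c\precsim(c-\varepsilon)_+$ yields an element $s$ for which $h=s^*s$ is not a projection but still acts as a unit on the range of $s$. This is enough to make $v=s+(1-h)^{1/2}$ an isometry, as in Blackadar--Cuntz, and its defect $1-vv^*$ is a projection. The point of the next lemma is that the defect is responsible for everything: once it is killed, $h$ becomes a projection. To see also that the defect is large in an absorbed ideal $J$, we represent $x$ in two ways, with two copies of $k_J$ and with one. Then $s$ maps into the first two of three slots, and when $v$ becomes unitary the third slot must vanish.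

\begin{lemma}\label{lem:key}
Let $x\in Cu(A)$ be compact, let $J$ be an ideal absorbed by $x$, and let $\eta>0$. There is an isometry $v\in1+M_3(A_s)$ in the unitization of $M_3(A_s)$ such that the projection $p=1-vv^*\in M_3(A_s)$ and the ideal $L=\operatorname{Id}(p)$ satisfy:
\begin{enumerate}
\item[(i)] $x+\langle p\rangle=x$;
\item[(ii)] $(k_J-\eta)_+\in L_s$;
\item[(iii)] the image of $x$ in $Cu(A/L)$ is the class of a projection.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x=\langle a\rangle$ with $a\in(A_s)_+$, let $k=k_J$, and put $b=a\oplus k\oplus k$ and $c=a\oplus k\oplus0$ in $M_3(A_s)$. Since $x$ absorbs $J$, we have $\langle b\rangle=\langle c\rangle=x$. By Lemma~\ref{lem:crit}, and this is where compactness enters, there is $\varepsilon>0$ with $b\precsim c_\varepsilon:=(c-\varepsilon)_+$.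

\emph{The element $s$.} Let $\gamma=\min(\varepsilon,\eta)$, and let $f$ be $0$ on $[0,\gamma/2]$, $1$ on $[\gamma,\infty)$, and linear in between. Let $g$ be the continuous function equal to $(2/\gamma)^{1/2}$ on $[0,\gamma]$ and to $(t-\gamma/2)^{-1/2}$ on $[\gamma,\infty)$, so that $g(t)^2(t-\gamma/2)_+=f(t)$. By (F2), $(b-\gamma/2)_+=r^*c_\varepsilon r$ for some $r\in M_3(A_s)$. Put
\[
s=c_\varepsilon^{1/2}\,r\,g(b),\qquad h=s^*s=f(b)=f(a)\oplus f(k)\oplus f(k).
\]
Then $0\le h\le1$ and $ss^*\in\operatorname{Her}(c_\varepsilon)$. Now $c_\varepsilon=(a-\varepsilon)_+\oplus(k-\varepsilon)_+\oplus0$, and $f=1$ on $[\varepsilon,\infty)$, so $hc_\varepsilon^{1/2}=c_\varepsilon^{1/2}$. Hence $(1-h)s=0$, and since $\|(1-h)^{1/2}s\|^2=\|s^*(1-h)s\|$,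
\begin{equation}\label{eq:orth}
(1-h)^{1/2}s=0 .
\end{equation}
Moreover $s=\lim_ns(s^*s)^{1/n}=\lim_nh\,s\,h^{1/n}$ lies in $\operatorname{Her}(h)\subset\operatorname{Her}(b)$.

\emph{The isometry, and \textup{(i)}.} Let $v=s+(1-h)^{1/2}$. By \eqref{eq:orth} the cross terms in $v^*v$ vanish, and $v^*v=h+(1-h)=1$. Since $(1-h)^{1/2}-1\in C^*(h)$, we have $v\in1+\operatorname{Her}(b)$. So $p=1-vv^*$ and $vbv^*$ both lie in $\operatorname{Her}(b)$. They are orthogonal because $v^*p=0$, and $\langle vbv^*\rangle=\langle b^{1/2}v^*vb^{1/2}\rangle=x$ by (E1). By (E3) and (E2), $x+\langle p\rangle=\langle vbv^*+p\rangle\le\langle b\rangle=x$.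

\emph{The quotient by $L$.} Pass to the unitization of $M_3(A_s)/M_3(L_s)$ and keep the same letters for the images. There $p=0$, that is,
\begin{equation}\label{eq:unitary}
1=vv^*=ss^*+(1-h)+s(1-h)^{1/2}+(1-h)^{1/2}s^* .
\end{equation}
Multiply on the left and on the right by $(1-h)^{1/2}$. By \eqref{eq:orth} and its adjoint, the first, third and fourth terms on the right vanish, which leaves $1-h=(1-h)^2$. So $h$ is a projection. Then $(1-h)^{1/2}=1-h$ and $\|s(1-h)\|^2=\|(1-h)h(1-h)\|=0$, so \eqref{eq:unitary} reduces to $h=ss^*\in\operatorname{Her}(c_\varepsilon)$. Elements of $\operatorname{Her}(c_\varepsilon)$ have zero third row and column, so the third diagonal entry $f(k)$ of $h$ vanishes in the quotient. Back in $A_s$, this says $f(k)\in L_s$, and $(k-\eta)_+=(k-\eta)_+f(k)\in L_s$ because $f=1$ on $[\eta,\infty)$. This is (ii). Finally, $c_\varepsilon=hc_\varepsilon h\in\operatorname{Her}(h)$, so $b\precsim c_\varepsilon\precsim h\precsim b$. The image of $x$ is thus the class of the projection $h$, which is (iii).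
\end{proof}

\section{The ideal $I_x$ and the projection $q$}\label{sec:ideal}

Lemma~\ref{lem:key} already shows that $x$ becomes the class of a projection modulo an ideal. That is not yet enough to define an invariant, since the Cuntz class of a projection does not determine its $K_0$-class: in $\mathcal O_\infty$ we have $1\oplus1\sim s_1s_1^*+s_2s_2^*\le1$, so $\langle1\oplus1\rangle=\langle1\rangle$, while $2[1]\ne[1]$. The ambiguity disappears for finite projections, and finiteness is what we gain by dividing by the largest absorbed ideal.

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (1)]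
Let $\mathcal J$ be the set of ideals absorbed by $x$; it contains $0$. If $J,J'\in\mathcal J$, then $x+\infty_{J+J'}=x+\infty_J+\infty_{J'}=x$ by Lemma~\ref{lem:infty}(d). If $J_n\in\mathcal J$ increase and $J=\overline{\bigcup_nJ_n}$, then $x+\infty_J=\sup_n(x+\infty_{J_n})=x$ by Lemma~\ref{lem:infty}(c) and (F1). Let $I_x$ be the closure of $\bigcup_{J\in\mathcal J}J$. Since $A$ is separable, the union contains a dense sequence $(y_n)$, with $y_n\in J_n\in\mathcal J$ say, and $I_x$ is the closure of the union of the increasing sequence $J_1+\dots+J_n\in\mathcal J$. So $I_x$ is an ideal, it belongs to $\mathcal J$, and it is the largest element of $\mathcal J$.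

Apply Lemma~\ref{lem:key} with $J=I_x$ and $\eta=\frac1n$ to get projections $p_n'$ and ideals $L_n=\operatorname{Id}(p_n')$. By (i), $x+m\langle p_n'\rangle=x$ for all $m$, so $x+\infty_{L_n}=\sup_m(x+m\langle p'_n\rangle)=x$ by Lemma~\ref{lem:infty}(b). Thus $L_n\subset I_x$. Let $p_n\in(I_x)_s$ be the image of $p_1'\oplus\dots\oplus p_n'$ under $\varphi$. Then $x+\langle p_n\rangle=x$, the classes $\langle p_n\rangle$ increase, hence so do $n\langle p_n\rangle$, and $N_n=\operatorname{Id}(p_n)=L_1+\dots+L_n$ is an increasing sequence of ideals in $I_x$. By (ii), the closure of $\bigcup_n(N_n)_s$ contains $(k_{I_x}-\frac1n)_+$ for all $n$. It therefore contains $k_{I_x}$ and equals $(I_x)_s$, and consequently $\overline{\bigcup_nN_n}=I_x$. By Lemma~\ref{lem:infty}(c) and (b),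
\[
\infty_{I_x}=\sup_n\infty_{N_n}=\sup_n\sup_mm\langle p_n\rangle=\sup_nn\langle p_n\rangle,
\]
the last equality because $m\langle p_n\rangle\le l\langle p_l\rangle$ for $l=\max(m,n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (2)]
By Lemma~\ref{lem:key}(iii), the image of $x$ in $Cu(A/L_1)$ is the class of a projection. Since $L_1\subset I_x$, the quotient map to $A/I_x$ factors through $A/L_1$, and $\bar x=\langle q\rangle$ for a projection $q\in(A/I_x)_s$.

\emph{Finiteness.} Let $q\sim q_1\le q$ and $u=q-q_1$. By (E3) and (E1), $\langle q\rangle=\langle q_1\rangle+\langle u\rangle=\langle q\rangle+\langle u\rangle$, so $\bar x+m\langle u\rangle=\bar x$ for all $m$. Let $J\supset I_x$ be the ideal of $A$ with $J/I_x=\operatorname{Id}(u)$. By Lemma~\ref{lem:infty}(b), $\bar x+\infty_{J/I_x}=\bar x$. By part (f) of that lemma, $x+\infty_J$ and $x$ have the same image in $Cu(A/I_x)$, and part (e) gives $x+\infty_J\le x+\infty_{I_x}=x$. So $x$ absorbs $J$. Maximality of $I_x$ forces $J=I_x$, that is, $u=0$.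

\emph{Uniqueness.} Let $q'$ be any projection with $\langle q'\rangle=\langle q\rangle$. From $q'\precsim q$ we get $q'\sim q''\le q$, and from $q\precsim q'\sim q''$ we get $q\sim q'''\le q''\le q$. Finiteness of $q$ gives $q'''=q$, hence $q''=q$ and $q'\sim q$.
\end{proof}

\begin{remark}
The existence of $I_x$ uses separability but not compactness. Part (2) fails without compactness: in the cone, $x=\langle\iota\rangle$ absorbs no nonzero ideal $J$ (at a point where $J$ does not vanish, $k_J$ has infinite rank and $\iota$ has rank one), so $I_x=0$, and $x\neq0$ is not the class of a projection.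
\end{remark}

\section{Lifting the projection $q$}\label{sec:lift}

Two steps remain. The condition $\delta([q])=0$ must be turned into an actual projection over $A_s$ that maps to $q$ up to equivalence, and that projection must be corrected so that its class is $x$. The first step fails for a general ideal: for $C_0((0,1],\mathcal O_\infty)$ and evaluation at $1$, the projection $q=1-s_1s_1^*\ge s_2s_2^*$ is nonzero with $[q]=[1]-[1]=0$, but the stabilized algebra has no nonzero projection, by the argument given for the cone. What saves the day for $I_x$ is the supply of projections from part (1).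

\begin{lemma}\label{lem:lift}
Let $I$ be an ideal of $A$ with quotient map $\pi$, and let $p_n\in I_s$ be projections with $n\langle p_n\rangle$ increasing and $\infty_I=\sup_nn\langle p_n\rangle$. Let $q\in(A/I)_s$ be a projection with $\delta([q])=0$. Then there is a projection $R$ in a matrix algebra over $A_s$ with $\pi(R)\sim q$.
\end{lemma}

\begin{proof}
Let $B=A_s$ and $Q=B/I_s=(A/I)_s$. Extend $\pi$ to matrices over $\widetilde B$. The extension maps onto matrices over $\widetilde Q$, its kernel consists of the matrices over $I_s$, and $\sigma\circ\pi=\sigma$.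

\emph{What $K$-theory gives.} By exactness of \eqref{eq:exact}, $[q]=\pi_*([E]-[1_d])$ for a projection $E\in M_n(\widetilde B)$. So $[q\oplus1_d]=[\pi(E)]$ in $K_0(\widetilde Q)$. After replacing $E$ by $E\oplus1_l$, $n$ by $n+l$ and $d$ by $d+l$ for a suitable $l\ge1$, there is a matrix $w=(w_1,w_2)$ over $\widetilde Q$, with $w_1$ of size $n\times1$ and $w_2$ of size $n\times d$, such that $w^*w=q\oplus1_d$ and $ww^*=\pi(E)$. In particular
\[
w_1^*w_1=q,\qquad w_2^*w_2=1_d,\qquad w_1w_1^*+w_2w_2^*=\pi(E),\qquad\pi(E)w_2=w_2 ,
\]
the last because $ww^*w=w$. Since $\sigma(w_1)^*\sigma(w_1)=\sigma(q)=0$, the column $w_1$ has entries in $Q$.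

We have lifted $q\oplus1_d$ and must remove $1_d$. If $w_2$ had a lift $V$ with $V^*V=1_d$ and $EV=V$, then $E-VV^*$ would be the required projection. A lift is an isometry only modulo $I_s$, and we repair the defect by enlarging $E$ by a projection over $I_s$.

\emph{The defect.} Let $y'$ be a lift of $w_2$ and $y=Ey'$, so that $\pi(y)=w_2$ and $Ey=y$. Put $j=1_d-y^*y$, a self-adjoint matrix with $\pi(j)=0$, so $j\in M_d(I_s)$. By (F1) and Lemma~\ref{lem:infty}(a),
\[
\langle(j_+-\tfrac14)_+\rangle\ll\langle j_+\rangle\le\infty_I=\sup_nn\langle p_n\rangle ,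
\]
so $(j_+-\frac14)_+\precsim P$ for the projection $P=p_m\oplus\dots\oplus p_m\in M_m(I_s)$ and some $m$. By (F2) with $\varepsilon=\frac14$, there is an $m\times d$ matrix $r$ over $B$ with $r^*Pr=(j_+-\frac12)_+=(j-\frac12)_+$.

\emph{Splitting off $1_d$.} Let $Y=\binom{y}{Pr}$, an $(n+m)\times d$ matrix over $\widetilde B$ with $(E\oplus P)Y=Y$. Then
\[
Y^*Y=y^*y+r^*Pr=1_d-j+(j-\tfrac12)_+\ge\tfrac12\,1_d ,
\]
since $1-t+(t-\frac12)_+$ equals $1-t\ge\frac12$ for $t\le\frac12$ and equals $\frac12$ for $t\ge\frac12$. Let $V=Y(Y^*Y)^{-1/2}$. Then $V^*V=1_d$ and $(E\oplus P)V=V$, so $R=(E\oplus P)-VV^*$ is a projection in $M_{n+m}(\widetilde B)$. As $\pi(P)=0$, we have $\pi(Y)=\binom{w_2}0$, hence $\pi(Y^*Y)=1_d$ and $\pi(V)=\binom{w_2}0$. Therefore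
\[
\pi(R)=(\pi(E)-w_2w_2^*)\oplus0=w_1w_1^*\oplus0\sim w_1^*w_1=q ,
\]
the equivalence being implemented over $Q$. Finally $\sigma(R)=\sigma(\pi(R))=0$, so $R\in M_{n+m}(B)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (3)]
Write $I=I_x$ and let $\pi$ be the quotient map. If $x=\langle p\rangle$ with $p\in A_s$ a projection, then $\langle\pi(p)\rangle=\bar x$, so $\pi(p)\sim q$ by the uniqueness in part (2). Hence $[q]=\pi_*[p]$, and $\delta([q])=0$ by \eqref{eq:exact}.

Conversely, let $\delta([q])=0$. By part (1), Lemma~\ref{lem:lift} applies and gives a projection $R$ with $\pi(R)\sim q$. Then $\langle R\rangle$ and $x$ have the same image in $Cu(A/I)$. Lemma~\ref{lem:infty}(e), applied in both directions, gives $x\le\langle R\rangle+\infty_I$ and $\langle R\rangle\le x+\infty_I$; the second inequality gives $\langle R\rangle+\infty_I\le x+2\infty_I=x$. So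
\[
x=\langle R\rangle+\infty_I=\sup_n\bigl(\langle R\rangle+n\langle p_n\rangle\bigr).
\]
Compactness is now used a second time, to stop at a finite stage: $x\le\langle R\rangle+m\langle p_m\rangle\le x$ for some $m$. Thus $x$ is the class of the projection $R\oplus p_m\oplus\dots\oplus p_m$, and $\varphi$ moves this projection into $A\otimes\mathcal K$.
\end{proof}

\section{When the obstruction vanishes, and which values it takes}\label{sec:cons}

Recall three definitions. The algebra $A$ is \emph{stably finite} if, for every $n$, each isometry in $M_n(\widetilde A)$ is unitary. It is \emph{purely infinite} in the sense of Kirchberg and R{\o}rdam if it has no characters and $a\precsim b$ whenever $a,b\in A_+$ and $a$ lies in the ideal generated by $b$. It has \emph{real rank zero} if the invertible self-adjoint elements are dense in the self-adjoint elements of $\widetilde A$.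

\begin{corollary}\label{cor:positive}
A compact $x\in Cu(A)$ is the class of a projection in each of the following cases:
\begin{enumerate}
\item[(1)] $A$ is stably finite;
\item[(2)] $2x=x$; in particular, always if $A$ is purely infinite;
\item[(3)] $\delta\colon K_0(A/I)\to K_1(I)$ vanishes for every ideal $I$ of $A$; for example, if $K_1(I)=0$ for all $I$, or if $A$ has real rank zero.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) This is the known case; here the isometry of Lemma~\ref{lem:key} has no defect. We first show that every isometry $v\in1+A_s$ is unitary. Since $\bigcup_nM_n(A)$ is dense in $A_s$, there are $n$ and $v_1\in1+M_n(A)$ with $\|v-v_1\|<1$. Then $\|1-v^*v_1\|<1$, so $c=v^*v_1$ is invertible, and $v_1^*v_1\ge v_1^*vv^*v_1=c^*c$ is invertible. The isometry $v'=v_1(v_1^*v_1)^{-1/2}$ has the form $1+u$ with $u\in M_n(A)$. The relation $u+u^*+u^*u=0$ says that $1_n+u$ is an isometry in $M_n(\widetilde A)$. By stable finiteness it is unitary, so $u+u^*+uu^*=0$ and $v'$ is unitary. Then $v_1$ is invertible, hence so is $v^*=cv_1^{-1}$, and $v$ is unitary. Now apply Lemma~\ref{lem:key}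 with $J=I_x$, identifying $M_3(A_s)$ with $A_s$ by $\varphi$. We get $p=0$ and $L=0$, so $(k_{I_x}-\eta)_+=0$ for every $\eta>0$. Thus $I_x=0$, and $x=\langle q\rangle$ by Theorem~\ref{thm:main}(2).

(2) Let $x=\langle a\rangle$ and $J=\operatorname{Id}(a)$. As $nx=x$ for all $n\geq1$, Lemma~\ref{lem:infty}(b) gives $\infty_J=x$, so $x+\infty_J=2x=x$ and $J\subset I_x$. Then $\bar x=0$, so $q=0$ and $\delta([q])=0$. If $A$ is purely infinite, every positive $a\in A\otimes\mathcal K$ satisfies $a\oplus a\precsim a$ \cite{KR00}, that is, $2x=x$ for all $x$.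

(3) The first assertion and the first example are immediate from Theorem~\ref{thm:main}(3). If a C$^*$-algebra has real rank zero, so has its stabilization, and projections lift from quotients of algebras of real rank zero \cite{BP91}. Apply this to $\widetilde A$. Given $[E]-[1_d]\in K_0(A/I)$, the projection $E\in M_n((A/I)^\sim)\subset(A/I)^\sim\otimes\mathcal K$ lifts to a projection $E'\in\widetilde A\otimes\mathcal K$ with the same scalar part, so $[E']-[1_d]\in K_0(A)$ maps to $[E]-[1_d]$. Thus $\pi_*$ is onto, and $\delta=0$ by \eqref{eq:exact}.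
\end{proof}

The construction of Section~\ref{sec:example} works over any ideal that has a full projection playing the role of $P$. A projection in $I_s$ is \emph{full} if it generates $I_s$ as an ideal.

\begin{corollary}\label{cor:realize}
Let $I$ be an ideal of $A$ such that $I_s$ contains a full projection $p_0$ with $p_0\oplus p_0\precsim p_0$. Let $q\in(A/I)_s$ be a finite projection and let $a\in(A_s)_+$ be a lift of $q$. Then $x=\langle a\rangle+\langle p_0\rangle$ is compact, $I_x=I$, $\bar x=\langle q\rangle$, and $x$ is the class of a projection if and only if $\delta([q])=0$ in $K_1(I)$.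

Moreover, if $I$ is any separable stable C$^*$-algebra containing such a $p_0$, then every $\kappa\in K_1(I)$ equals $\delta([q])$ for some extension $0\to I\to A\to\mathbb C\to0$ with $q=1$. So a counterexample of this form exists over $I$ if and only if $K_1(I)\ne0$.
\end{corollary}

\begin{proof}
\emph{Compactness.} We have $n\langle p_0\rangle=\langle p_0\rangle$ for $n\ge1$, so $\infty_I=\langle p_0\rangle$ by Lemma~\ref{lem:infty}(b). Let $0<\varepsilon<1$. Then $(a-\varepsilon)_+$ lifts $(q-\varepsilon)_+=(1-\varepsilon)q$, which has the class of $q$. Lemma~\ref{lem:infty}(e) gives $\langle a\rangle\le\langle(a-\varepsilon)_+\rangle+\langle p_0\rangle$, hence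
\[
x\le\langle(a-\varepsilon)_+\rangle+2\langle p_0\rangle=\langle(a-\varepsilon)_+\rangle+\langle p_0\rangle=\langle(a\oplus p_0-\varepsilon)_+\rangle ,
\]
and $x$ is compact by Lemma~\ref{lem:crit}.

\emph{The ideal.} The image of $x$ in $Cu(A/I)$ is $\langle q\rangle$, and $x+\infty_I=\langle a\rangle+2\langle p_0\rangle=x$, so $I\subset I_x$. Let $k$ be a strictly positive contraction in $(I_x/I)_s$. The image of $x+\infty_{I_x}=x$ in $Cu(A/I)$ is, by Lemma~\ref{lem:infty}(f), the relation $\langle q\rangle+\langle k\rangle=\langle q\rangle$. So $q\oplus k\precsim q$, and for $0<\varepsilon<1$ (F2) gives a row $r=(r_1,r_2)$ over $(A/I)_s$ with $r^*qr=(1-\varepsilon)q\oplus(k-\varepsilon)_+$. Put $w=(1-\varepsilon)^{-1/2}qr_1$ and $y=qr_2$. Then $w^*w=q$, $ww^*\le q$, $w^*y=0$ and $y^*y=(k-\varepsilon)_+$. Since $q$ is finite, $ww^*=q$, so $y=qy=ww^*y=0$ and $(k-\varepsilon)_+=0$. As $\varepsilon$ is arbitrary, $k=0$ and $I_x=I$. Thus $q$ is the projection of Theorem~\ref{thm:main}(2), and the criterion is Theorem~\ref{thm:main}(3).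

\emph{Realization.} If $I=0$, take $A=\mathbb C$. Let $I\ne0$ be stable, let $M(I)$ be its multiplier algebra, and let $Q=M(I)/I$. Since $K_*(M(I))=0$ \cite[\S12.2]{Bl}, exactness of \eqref{eq:exact} shows that the exponential map $\delta_M\colon K_0(Q)\to K_1(I)$ is an isomorphism. Since $I\cong I\otimes\mathcal K$, the algebra $M(I)$ contains two isometries with orthogonal ranges; let $t_1,t_2$ be their images in $Q$. Then every class in $K_0(Q)$ is the class of a projection in $Q$ \cite{Cu81}. Indeed, $F=1-t_1t_1^*-t_2t_2^*$ has class $-[1]$, so $[E]-[1_d]=[E\oplus F\oplus\dots\oplus F]$ is the class of a projection $E'$ in some $M_N(Q)$; the isometries $u_i=t_2^{\,i-1}t_1$ have orthogonal ranges, so the row $U=(u_1,\dots,u_N)$ satisfies $U^*U=1_N$, and $E'\sim UE'U^*\in Q$. Choose a projection $\tau\in Q$ with $\delta_M([\tau])=\kappa$, and let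
\[
A=\{(m,\lambda)\in M(I)\oplus\mathbb C:\ m+I=\lambda\tau\}.
\]
This is a C$^*$-subalgebra of $M(I)\oplus\mathbb C$ because $\tau$ is a projection. The map $(m,\lambda)\mapsto\lambda$ is onto $\mathbb C$, since $\tau$ has a lift, and its kernel is $I\oplus0\cong I$; in particular $A$ is separable. The maps $\mathrm{id}_I$, $(m,\lambda)\mapsto m$ and $\lambda\mapsto\lambda\tau$ form a morphism from this extension to $0\to I\to M(I)\to Q\to0$, so $\delta([1])=\delta_M([\tau])=\kappa$ by naturality. The projection $1\in\mathbb C$, of rank one in $\mathcal K$, is finite, so the first part applies and gives a counterexample whenever $\kappa\ne0$. If $K_1(I)=0$, then $\delta([q])=0$ in every case.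
\end{proof}

\begin{example}
Let $A$, $\chi$, $P$, $h$, $z$ and $x$ be as in Section~\ref{sec:example}, let $I=\ker\chi$, and let $N\subset I$ be the ideal generated by $P$. For $f\in C([0,1],D)$ and a scalar function $g\ge0$ vanishing at $0$ and $1$, we have $gf=(g^{1/2}fz^*)\,P\,(g^{1/2}z)$ with outer factors in $I$. So $N$ contains all functions vanishing at $0$ and $1$, and these form the kernel of $\mathrm{ev}_0$ on $I$. The map $\mathrm{ev}_0\colon I\to D$ is onto, since $t\mapsto(1-t)a+ts_1as_1^*$ lies in $I$ for $a\in D$. Hence $\mathrm{ev}_0(N)$ is an ideal of $D$ containing $s_3s_3^*$, and so containing $1$. It follows that $N=I$. Corollary~\ref{cor:realize} applies with $p_0=P$, $q=1\in\mathbb C$ and $a=h$, and gives $I_x=\ker\chi$. The obstruction $\delta([1])$ is the class of the unitary $\exp(2\pi ih)\colon t\mapsto1-e+e^{2\pi it}e$, the loop of the cone placed under $e$, and it is nonzero in $K_1(I)$ by Theorem~\ref{thm:example}.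
\end{example}

\begin{thebibliography}{9}

\bibitem{Bl} Blackadar, \emph{K-Theory for Operator Algebras}.

\bibitem{BC} Nathanial P. Brown, Alin Ciuperca, \emph{Isomorphism of Hilbert modules over stably finite C$^*$-algebras}, arXiv:0811.0958 (2008).

\bibitem{BP91} Brown, Pedersen, J. Funct. Anal., 1991.

\bibitem{CEI} Coward, Elliott, Ivanescu, \emph{The Cuntz semigroup as an invariant for C$^*$-algebras}, Crelle, 2008.

\bibitem{Cu81} Cuntz, Ann. of Math., 1981.

\bibitem{KR00} Kirchberg, R{\o}rdam, Amer. J. Math., 2000.

\bibitem{KR02} Kirchberg, R{\o}rdam, Adv. Math., 2002.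

\bibitem{Ror92} R{\o}rdam, J. Funct. Anal., 1992.

\end{thebibliography}
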